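\title{Green's conjecture for split canonical ribbons on curves of positive genus}

\begin{abstract}
Let $C$ be a smooth projective curve of genus $g\ge 1$ and gonality $m$ over an algebraically closed field of characteristic zero, and let $\widetilde C$ be a split ribbon on $C$ of arithmetic genus $p_a\ge\max(2g+2m-1,\,6g-4)$. We prove that $K_{p,2}(\widetilde C,K_{\widetilde C})=0$ for all $p\le 2m-3$, so that $\widetilde C$ satisfies Green's conjecture. The same vanishing holds for every ribbon with the same conormal bundle and for smooth double covers of $C$ of genus $p_a$, which therefore satisfy Green's conjecture as well. The proof reduces the vanishing to the surjectivity of certain multiplication maps on $C$, and proves these by vanishing theorems on symmetric products of $C$. No case of Green's conjecture for $C$ is assumed.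
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic zero, and $C$ is a smooth projective connected curve over $k$ of genus $g\ge1$, with canonical bundle $K=K_C$. The \emph{gonality} $m$ of $C$ is the least degree of a nonconstant map $C\to\mathbb P^1$.

\subsection*{Ribbons}
A \emph{ribbon} on a reduced connected scheme $Y$ is a non-reduced scheme $\widetilde Y$ with $\widetilde Y_{\mathrm{red}}=Y$ such that the ideal sheaf $\mathcal I$ of $Y$ in $\widetilde Y$ satisfies $\mathcal I^2=0$ and is, as an $\mathcal O_Y$-module, a line bundle $L$. This $L$ is the \emph{conormal bundle} of $\widetilde Y$. For a line bundle $L$ on $C$, the \emph{split ribbon} with conormal bundle $L$ is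
\[
\widetilde C=\operatorname{Spec}_C(\mathcal O_C\oplus L),\qquad L\cdot L=0,
\]
with its projection $\phi:\widetilde C\to C$.

The split ribbon is the degenerate member of a family of double covers. For $\sigma\in H^0(L^{-2})$ let $X_\sigma=\operatorname{Spec}_C(\mathcal O_C\oplus L)$, where the multiplication $L\otimes L\to\mathcal O_C$ is given by $\sigma$. This is the divisor $y^2=\sigma$ in the total space of $L^{-1}$, where $y$ is the tautological section. The total space has canonical bundle pulled back from $K\otimes L$, and $y^2-\sigma$ is a section of the pullback of $L^{-2}$, so adjunction gives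
\begin{equation}\label{eq:canonical}
K_{X_\sigma}=\phi^*(K\otimes L^{-1}).
\end{equation}
If $\sigma$ has simple zeros, $X_\sigma$ is a smooth curve; for $\sigma=0$ it is $\widetilde C$. If $\deg L=2g-1-p_a<0$, then $h^1(\mathcal O_{X_\sigma})=g+h^1(L)=p_a$ by Riemann--Roch, so $p_a$ is the arithmetic genus of all these curves.

\subsection*{Koszul cohomology and Clifford indices}
For a projective scheme $X$ and line bundles $B$, $A$ on $X$, the group $K_{p,q}(X,B,A)$ is the cohomology at the middle term of the Koszul complex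
\[
\textstyle\bigwedge^{p+1}H^0(A)\otimes H^0(B\otimes A^{q-1})\to\bigwedge^{p}H^0(A)\otimes H^0(B\otimes A^{q})\to\bigwedge^{p-1}H^0(A)\otimes H^0(B\otimes A^{q+1}),
\]
whose differential is $s_1\wedge\dots\wedge s_p\otimes r\mapsto\sum_u(-1)^{u-1}s_1\wedge\dots\widehat{s_u}\dots\wedge s_p\otimes s_ur$. We write $K_{p,q}(X,A)=K_{p,q}(X,\mathcal O_X,A)$. If $R=\bigoplus_qH^0(A^q)$ is viewed as a module over $\operatorname{Sym}H^0(A)$, then $K_{p,q}(X,A)=\operatorname{Tor}_p(R,k)_{p+q}$ counts the generators of degree $p+q$ in the $p$-th step of the minimal free resolution of $R$. Thus $K_{0,2}$ is the cokernel of $\operatorname{Sym}^2H^0(A)\to H^0(A^2)$, and when $R$ is a quotient of $\operatorname{Sym}H^0(A)$, the group $K_{1,2}$ counts the cubic equations that are not generated by quadrics.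

For a smooth curve $X$, the \emph{Clifford index} $\mathrm{Cliff}(X)$ is the minimum of $\deg B-2(h^0(B)-1)$ over line bundles $B$ with $h^0(B)\ge2$ and $h^1(B)\ge2$, and \emph{Green's conjecture for $X$} is the statement that the least $p$ with $K_{p,2}(X,K_X)\ne0$ equals $\mathrm{Cliff}(X)$. For the ribbon, the \emph{resolution Clifford index} $\mathrm{RCliff}(\widetilde C)$ is the least $p$ with $K_{p,2}(\widetilde C,K_{\widetilde C})\ne0$; the role of $\mathrm{Cliff}$ is played by the \emph{linear series Clifford index} $\mathrm{LCliff}(\widetilde C)$, and Green's conjecture for $\widetilde C$ is the equality $\mathrm{RCliff}(\widetilde C)=\mathrm{LCliff}(\widetilde C)$. We do not need the general definition of $\mathrm{LCliff}$, only its value below.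

Which value should one expect? Let $B$ be a line bundle on $C$ with $\deg B=n$ and $h^0(B)=r+1\ge2$, and let $X=X_\sigma$ be smooth. If $L$ is so negative that $H^0(B\otimes L)=0$, then $\phi^*B$ has degree $2n$ and $h^0(\phi^*B)=r+1$, so it contributes $2(n-r)$ to $\mathrm{Cliff}(X)$. Subtracting $r-1$ points from $B$ leaves a pencil of degree $n-r+1\ge m$, so $2(n-r)\ge 2m-2$, with equality for a pencil of degree $m$. One therefore guesses the value $2m-2$: it is the gonality of $C$, not its Clifford index, that should govern the syzygies of $X_\sigma$ and of $\widetilde C$.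

\subsection*{The question}
Fix an integer $p_a$ and a line bundle $L$ on $C$ with
\begin{equation}\label{eq:hyp}
p_a\ge\max(2g+2m-1,\ 6g-4),\qquad \deg L=-p_a+2g-1 .
\end{equation}
Under \eqref{eq:hyp} it is known that
\begin{equation}\label{eq:known}
\mathrm{RCliff}(\widetilde C)\le\mathrm{LCliff}(\widetilde C)=2m-2,
\end{equation}
and consequently that Green's conjecture for $\widetilde C$ is equivalent to the vanishing $K_{2m-3,2}(\widetilde C,K_{\widetilde C})=0$. The question, posed in \cite{DM}, is whether these equivalent statements hold for all $C$, $p_a$, $L$ satisfying \eqref{eq:hyp}. They do.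

\begin{theorem}\label{thm:main}
Assume \eqref{eq:hyp}, and let $\widetilde C$ be the split ribbon on $C$ with conormal bundle $L$. Then $K_{p,2}(\widetilde C,K_{\widetilde C})=0$ for all $p\le 2m-3$. Hence $\mathrm{RCliff}(\widetilde C)=\mathrm{LCliff}(\widetilde C)=2m-2$.
\end{theorem}

The facts \eqref{eq:known} are used only for the last sentence. The vanishing passes from the split ribbon to its relatives.

\begin{theorem}\label{thm:compl}
Assume \eqref{eq:hyp} in \textup{(a)} and \textup{(b)}.
\begin{itemize}
\item[(a)] For every ribbon $\widetilde Y$ on $C$ with conormal bundle $L$, split or not, $K_{p,2}(\widetilde Y,\omega_{\widetilde Y})=0$ for all $p\le2m-3$.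
\item[(b)] Let $\phi:X\to C$ be a double cover with $X$ smooth and $\phi_*\mathcal O_X=\mathcal O_C\oplus L$, so that $g(X)=p_a$. Then $\mathrm{Cliff}(X)=2m-2$, $K_{p,2}(X,K_X)=0$ for $p\le 2m-3$, and $K_{2m-2,2}(X,K_X)\ne0$. So Green's conjecture holds for $X$.
\item[(c)] If $m=2$, the vanishings $K_{p,2}=0$ for $p\le1$ of Theorem~\ref{thm:main} and of \textup{(a)}, \textup{(b)} already hold for $p_a\ge2g+3$ and $\deg L=-p_a+2g-1$.
\end{itemize}
\end{theorem}

\subsection*{Outline}
Put $A=K\otimes L^{-1}$. The space $H^0(K_{\widetilde C})$ is $V\oplus W$ with $V=H^0(A)$ and $W=H^0(K)$, so a Koszul cycle has components indexed by pairs $(i,j)$ with $i+j=p$, the exterior degrees in $V$ and in $W$. Section~\ref{sec:reduction} turns the vanishing into statements on $C$, one for each pair. For $i\le m-2$ the statement is $K_{i,1}(C,K,A)=0$, proved on the symmetric product $C_{i+1}$ in Section~\ref{sec:sym}; it rests on the fact that at most $m-1$ points impose independent conditions on canonical divisors. For $i\ge m-1$ there are too many points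 for this, but then $j\le m-2$, and a weaker mixed surjectivity suffices. This is the heart of the paper. Section~\ref{sec:trigonal} works out its first instance, for $m=3$, and Sections~\ref{sec:vanishing} and~\ref{sec:mixed} treat the general case. Theorem~\ref{thm:compl} is proved in Section~\ref{sec:compl}.

The bound $p_a\ge2g+2m-1$ serves to apply Green's theorem to $(C,A)$; for $g\ge2$ it follows from the other bound, as $2g+2m-1\le 3g+2\le 6g-4$. The bound $p_a\ge 6g-4$ is used at full strength only through $\deg(L^{-1}\otimes K^{-1})\ge2g-1$. Characteristic zero is used for semistability of tensor products, for averaging over symmetric groups, and for dividing by integers in multilinear algebra.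

\section{Notation and tools}\label{sec:tools}

\subsection*{Numerical conventions}
Put
\[
A=K\otimes L^{-1},\qquad P=L^{-1}=A\otimes K^{-1},\qquad V=H^0(A),\qquad W=H^0(K),\qquad d=\deg A=p_a-1.
\]
Hypothesis \eqref{eq:hyp} says $d\ge\max(2g+2m-2,\,6g-5)$, and gives
\begin{equation}\label{eq:degrees}
\deg P=d-(2g-2)\ge4g-3\ge 2g-1,\qquad \deg(P\otimes K^{-1})=d-2(2g-2)\ge2g-1.
\end{equation}
Since $g\ge1$ we have $m\ge2$. Every curve has $2m\le g+3$; so $2m-3\le g$, and $m\ge3$ forces $g\ge3$. A bundle on a factor of a product is not distinguished from its pullback; a subscript such as $K_x$ names the factor.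

\subsection*{Kernel bundles}
For a globally generated line bundle $B$ on $C$ let $M_B=\ker(H^0(B)\otimes\mathcal O\to B)$. Its fiber at $x$ is $H^0(B(-x))$, its rank is $h^0(B)-1$, and its degree is $-\deg B$. For $x\in C$ let $\iota_x$ be the contraction with evaluation at $x$,
\[
\iota_x(s_1\wedge\dots\wedge s_n)=\sum_u(-1)^{u-1}s_u(x)\,s_1\wedge\dots\widehat{s_u}\dots\wedge s_n .
\]
It obeys the Leibniz rule $\iota_x(\eta\wedge\zeta)=\iota_x\eta\wedge\zeta+(-1)^{\deg\eta}\eta\wedge\iota_x\zeta$, it vanishes on $\bigwedge H^0(B(-x))$, and it is the fiber at $x$ of the surjection in the exact sequence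
\begin{equation}\label{eq:wedge}
\textstyle0\to\bigwedge^nM_B\to\bigwedge^nH^0(B)\otimes\mathcal O\to\bigwedge^{n-1}M_B\otimes B\to0 .
\end{equation}
We write $\iota\eta$ for the section $x\mapsto\iota_x\eta$ of $\bigwedge^{n-1}M_B\otimes B$. The composite of $\iota$ with $\bigwedge^{n-1}M_B\otimes B\subset\bigwedge^{n-1}H^0(B)\otimes B$ is the Koszul differential, so for a vector bundle $G$,
\begin{equation}\label{eq:cycles}
\textstyle H^0(\bigwedge^nM_B\otimes G)=\ker\big(\bigwedge^nH^0(B)\otimes H^0(G)\to\bigwedge^{n-1}H^0(B)\otimes H^0(B\otimes G)\big).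
\end{equation}
Both $K$ (as $g\ge1$) and $A$ are globally generated; $M_K$ has rank $g-1$.

\subsection*{Comultiplication}
For a vector space or bundle $U$, the comultiplication $\delta:\bigwedge^{a+b}U\to\bigwedge^aU\otimes\bigwedge^bU$ is
\[
\delta(u_1\wedge\dots\wedge u_{a+b})=\sum_{|I|=a}\pm\,u_I\otimes u_{I^c},
\]
with the sign determined by $\pm u_I\wedge u_{I^c}=u_1\wedge\dots\wedge u_{a+b}$. We write $\delta\omega=\sum\omega_{(1)}\otimes\omega_{(2)}$. The wedge product composed with $\delta$ is multiplication by $\binom{a+b}{a}$, so $\bigwedge^aU\otimes\bigwedge^bU\to\bigwedge^{a+b}U$ is a split surjection. For $U=H^0(B)$ we need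
\begin{equation}\label{eq:delta}
(\iota_x\otimes1)\,\delta=\delta\,\iota_x,\qquad(\iota_x\otimes\iota_x)\,\delta=0 .
\end{equation}
Both sides vanish on $\bigwedge H^0(B(-x))$. Choose $u_0$ with $u_0(x)\neq0$; it remains to take $\omega=u_0\wedge\eta$ with $\eta\in\bigwedge H^0(B(-x))$. Then $\delta\omega=\sum u_0\wedge\eta_{(1)}\otimes\eta_{(2)}\pm\sum\eta_{(1)}\otimes u_0\wedge\eta_{(2)}$. The operator $\iota_x\otimes1$ kills the second sum and sends the first to $u_0(x)\,\delta\eta=\delta\iota_x\omega$, and $\iota_x\otimes\iota_x$ kills both sums.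

\subsection*{Results used}
A vector bundle $G\ne0$ on $C$ has slope $\mu(G)=\deg G/\operatorname{rk}G$ and is \emph{semistable} if every nonzero quotient bundle has slope $\ge\mu(G)$.
\begin{itemize}
\item \emph{Green's theorem} \cite{Green}: $K_{p,2}(C,A)=0$ if $\deg A\ge2g+1+p$.
\item \emph{Mumford's theorem} \cite{Mumford}: $H^0(B)\otimes H^0(B')\to H^0(B\otimes B')$ is onto if $\deg B\ge2g+1$ and $\deg B'\ge2g$.
\item For $g\ge2$, the bundle $M_K$ is semistable of slope $-2$ \cite{PR}, and $M_B$ is semistable if $\deg B\ge2g$ \cite{EL}, of slope $-\deg B/(\deg B-g)\ge-2$.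
\item In characteristic zero, tensor products and exterior powers of semistable bundles on $C$ are semistable or $0$. Slopes add under tensor product, and $\mu(\bigwedge^nG)=n\mu(G)$.
\end{itemize}
\emph{Slope test.} A semistable bundle $G$ with $\mu(G)>2g-2$ has $H^1(G)=0$, because $H^1(G)^\vee=\operatorname{Hom}(G,K)$ and the image of a nonzero map $G\to K$ would be a quotient of degree $\le2g-2$. Any quotient of $G$ has $H^1=0$ as well, since $H^1$ is right exact on a curve. In each application, every exterior factor of a kernel bundle costs at most $2$ in slope, and $\bigwedge^nM_K=0$ for $n>g-1$.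

\subsection*{Cohomological principles}
\begin{itemize}
\item[(F)] \emph{Fiber principle.} Let $h:X\to T$ be proper and flat, and $G$ a vector bundle on $X$ with $H^b(X_\tau,G|_{X_\tau})=0$ for all $b\ge1$ and $\tau\in T$. By cohomology and base change, $R^bh_*G=0$ for $b\ge1$ and $h_*G$ is a vector bundle compatible with base change; by the Leray spectral sequence $H^k(X,G)=H^k(T,h_*G)$, which is $0$ for $k>\dim T$.
\item[(K)] \emph{Relative K\"unneth formula.} Let $\mathcal B_1,\dots,\mathcal B_n$ be line bundles on $S\times C$ with $H^1=0$ on all fibers over $S$. Pull $\mathcal B_u$ back to $S\times C^n$ by the $u$-th coordinate. Then $\bigotimes_u\mathcal B_u$ has no higher direct images on $S$, and its direct image is the tensor product of those of the $\mathcal B_u$. This is (F) and the projection formula, applied one factor at a time.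
\item[(C)] \emph{Chasing.} Let $\dots\to G_1\to G_0\to G\to0$ be a finite exact complex of coherent sheaves. If $H^k(G_k)=0$ for all $k\ge1$, then $H^0(G_0)\to H^0(G)$ is onto. If $H^{k+1}(G_k)=0$ for all $k\ge0$, then $H^1(G)=0$. Both follow by cutting the complex into short exact sequences. Likewise $H^k$ of a finitely filtered sheaf vanishes if it vanishes for all graded pieces.
\end{itemize}

The gonality enters the proof only through the next lemma.

\begin{lemma}\label{lem:indep}
If $D$ is an effective divisor of degree $n\le m-1$, then $W\to H^0(K|_D)$ is onto. If $x\in C$ and $n\le m-2$, then $H^0(K(-x))\to H^0(K(-x)|_D)$ is onto.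
\end{lemma}

\begin{proof}
If $h^0(\mathcal O(D))\ge2$, then $C$ has a nonconstant function of degree $\le n<m$. So $h^0(\mathcal O(D))=1$, and Riemann--Roch gives $h^0(K(-D))=g-n$, which is the first claim. For the second, $h^0(K(-x))=g-1$ and $h^0(K(-x-D))=g-1-n$.
\end{proof}

For a member $D$ of a pencil of degree $m$ we have $h^0(K(-D))>g-m$, so the lemma fails in degree $m$.

The surjections of Lemma~\ref{lem:indep} will be used in families, to resolve the determinant of the target.

\begin{lemma}\label{lem:res}
Let $0\to\mathcal M\to M\to E\to0$ be an exact sequence of vector bundles with $\operatorname{rk}E=t$, and let $l\ge0$. There is a finite exact complex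
\[
\textstyle\cdots\to\bigwedge^{t+l+k}M\otimes\operatorname{Sym}^kE^\vee\to\cdots\to\bigwedge^{t+l+1}M\otimes E^\vee\to\bigwedge^{t+l}M\to\bigwedge^l\mathcal M\otimes\det E\to0,
\]
whose last map is $\bigwedge^{t+l}M\xrightarrow{\delta}\bigwedge^lM\otimes\bigwedge^tM\to\bigwedge^lM\otimes\det E$.
\end{lemma}

\begin{proof}
Let $\epsilon_1,\dots,\epsilon_t$ be a local frame of $E^\vee\subset M^\vee$, let $\iota_a$ be contraction with $\epsilon_a$, and put $\partial(\omega\otimes F)=\sum_a\iota_a\omega\otimes\partial F/\partial\epsilon_a$. This does not depend on the frame, and $\partial^2=0$ because contractions anticommute and derivatives commute. Split $M=\mathcal M\oplus E$ locally, let $e_1,\dots,e_t$ be the dual frame of $E$, and put $h(\omega\otimes F)=\sum_be_b\wedge\omega\otimes\epsilon_bF$. Let $\omega\in\bigwedge^u\mathcal M\otimes\bigwedge^nE$ and $\deg F=k$, with $u+n=t+l+k$. With $[a=b]$ equal to $1$ if $a=b$ and $0$ otherwise,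
\[
\partial h(\omega\otimes F)=\sum_{a,b}\big([a=b]\,\omega-e_b\wedge\iota_a\omega\big)\otimes\big([a=b]\,F+\epsilon_b\,\partial F/\partial\epsilon_a\big)=(t+k-n)\,\omega\otimes F-h\partial(\omega\otimes F),
\]
using $\sum_ae_a\wedge\iota_a\omega=n\omega$ and Euler's formula. Both $\partial$ and $h$ preserve $u$, and $t+k-n=u-l\ge0$. So the part of the complex with given $u>l$ is exact, including at $k=0$, while for $u=l$ only the term $\bigwedge^l\mathcal M\otimes\det E$ with $k=0$, $n=t$ occurs. The last map kills the summands of $\bigwedge^{t+l}M$ with $u>l$, which contain fewer than $t$ of the $e_b$, and sends $\mu\wedge e_1\wedge\dots\wedge e_t$ to $\mu\otimes e_1\wedge\dots\wedge e_t$.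
\end{proof}

\section{Reduction to the curve $C$}\label{sec:reduction}

By \eqref{eq:canonical} and the projection formula, the canonical ring $R^0=\bigoplus_qH^0(K_{\widetilde C}^q)$ has
\[
R^0_q=H^0(A^q)\oplus H^0(A^{q}\otimes L)=H^0(A^q)\oplus H^0(A^{q-1}\otimes K),\qquad R^0_1=V\oplus W.
\]
The second summands form an ideal $\mathfrak n$ with $\mathfrak n^2=0$ and $\mathfrak n_1=W$, and $R^0/\mathfrak n=R_A:=\bigoplus_qH^0(A^q)$. For instance, $K_{0,2}=0$ says that $V\otimes V\to H^0(A^2)$ and $V\otimes W\to H^0(A\otimes K)$ are onto. The first map concerns $(C,A)$ alone and is covered by Green's theorem; the second is the new content. The same division occurs for every $p$.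

For a bundle $B$ on $C$ put $Z_i(B)=H^0(C,\bigwedge^iM_A\otimes A\otimes B)$, and let $F_j=\bigwedge^{j-1}M_K\otimes K^2$, with $F_0=0$. Consider the following statements.
\begin{itemize}
\item[$(\mathrm I)_i$] The map $W\otimes\bigwedge^{i+1}V\to Z_i(K)$, $h\otimes\nu\mapsto h\cdot\iota\nu$, is onto; that is, $K_{i,1}(C,K,A)=0$.
\item[$(\mathrm{II})_{i,j}$] $H^1(C,\bigwedge^{j+1}M_K\otimes\bigwedge^iM_A\otimes A)=0$.
\item[$(\mathrm{III})_{i,j}$] The map $\bigwedge^jW\otimes W\otimes\bigwedge^{i+1}V\to Z_i(F_j)$, $\eta\otimes h\otimes\nu\mapsto\iota\eta\cdot h\cdot\iota\nu$, is onto.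
\end{itemize}
Statement $(\mathrm{III})_{i,0}$ is vacuous.

\begin{proposition}\label{prop:reduction}
Let $p\ge0$ and assume only $d\ge2g+1+p$. Suppose that for each pair $i,j\ge0$ with $i+j=p$, either $(\mathrm I)_i$ holds, or both $(\mathrm{II})_{i,j}$ and $(\mathrm{III})_{i,j}$ hold. Then $K_{p,2}(\widetilde C,K_{\widetilde C})=0$.
\end{proposition}

\begin{proof}
For a graded $R^0$-module, take Koszul cohomology with respect to $V\oplus W$, and write $\bigwedge^p(V\oplus W)=\bigoplus_{i+j=p}\bigwedge^jW\otimes\bigwedge^iV$. The differential is the sum, up to signs, of a part contracting a vector of $V$ and a part contracting a vector of $W$. Since $W$ acts by zero on $R_A$,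
\[
\textstyle K_{p,2}(R_A)=\bigoplus_j\bigwedge^jW\otimes K_{p-j,2}(C,A)=0
\]
by Green's theorem. The long exact sequence of $0\to\mathfrak n\to R^0\to R_A\to0$ shows that every class in $K_{p,2}(R^0)$ is represented by a cycle in $\bigwedge^p(V\oplus W)\otimes\mathfrak n_2$. As $W$ acts by zero on $\mathfrak n$, these cycles form $\bigoplus_{i+j=p}\bigwedge^jW\otimes Z_i(K)$, by \eqref{eq:cycles}. Two kinds of them are boundaries in the Koszul complex of $R^0$.

First, on $\bigwedge^jW\otimes\bigwedge^{i+1}V\otimes\mathfrak n_1$ the $W$-part of the differential vanishes, so $\bigwedge^jW\otimes\operatorname{im}(W\otimes\bigwedge^{i+1}V\to Z_i(K))$ consists of boundaries. Second, on $\bigwedge^{j+1}W\otimes Z_i(\mathcal O)\subset\bigwedge^{j+1}W\otimes\bigwedge^iV\otimes V$ the $V$-part vanishes by \eqref{eq:cycles}, so the image of the $W$-part $\kappa:\bigwedge^{j+1}W\otimes Z_i(\mathcal O)\to\bigwedge^jW\otimes Z_i(K)$ consists of boundaries. It suffices to show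
\begin{equation}\label{eq:goal}
\textstyle\bigwedge^jW\otimes Z_i(K)=\bigwedge^jW\otimes\operatorname{im}(W\otimes\bigwedge^{i+1}V)+\operatorname{im}\kappa\qquad(i+j=p).
\end{equation}
This is immediate from $(\mathrm I)_i$. Otherwise, put $G=\bigwedge^iM_A\otimes A$ and use \eqref{eq:wedge} for $B=K$ twice:
\begin{gather*}
\textstyle0\to\bigwedge^{j+1}M_K\otimes G\to\bigwedge^{j+1}W\otimes G\to\bigwedge^jM_K\otimes K\otimes G\to0,\\
\textstyle0\to\bigwedge^jM_K\otimes K\otimes G\to\bigwedge^jW\otimes K\otimes G\to F_j\otimes G\to0.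
\end{gather*}
By $(\mathrm{II})_{i,j}$ and the first sequence, $\operatorname{im}\kappa=H^0(\bigwedge^jM_K\otimes K\otimes G)$, and by the second this is the kernel of $\iota\otimes1:\bigwedge^jW\otimes Z_i(K)\to Z_i(F_j)$. The map in $(\mathrm{III})_{i,j}$ is the composite of $\bigwedge^jW\otimes W\otimes\bigwedge^{i+1}V\to\bigwedge^jW\otimes Z_i(K)$ with $\iota\otimes1$. If it is onto, every element of $\bigwedge^jW\otimes Z_i(K)$ differs from an element of the first summand in \eqref{eq:goal} by an element of $\ker(\iota\otimes1)=\operatorname{im}\kappa$.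
\end{proof}

For $p\le1$ the slope test is enough.

\begin{proposition}\label{prop:m2}
Assume only $d\ge2g+2$. Then $K_{p,2}(\widetilde C,K_{\widetilde C})=0$ for $p\le1$.
\end{proposition}

\begin{proof}
Proposition~\ref{prop:reduction} applies, and the pairs are $(i,j)=(0,0),(0,1),(1,0)$. Statement $(\mathrm I)_0$ says that $W\otimes V\to H^0(K\otimes A)$ is onto, which follows from $H^1(M_K\otimes A)=0$. For $(1,0)$ we need only $(\mathrm{II})_{1,0}$, that is, $H^1(M_K\otimes M_A\otimes A)=0$. If $g=1$, then $M_K=0$. If $g\ge2$, the slopes are $d-2>2g-2$ and $d-2-\frac d{d-g}>d-4\ge2g-2$, where $\frac{d}{d-g}<2$ because $d>2g$.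
\end{proof}

If $m=2$, then $2m-3=1$ and \eqref{eq:hyp} gives $d\ge2g+2$, so the vanishing in Theorem~\ref{thm:main} is proved. \emph{In Sections~\ref{sec:reduction}--\ref{sec:mixed} we assume from now on \eqref{eq:hyp} and $m\ge3$, hence $g\ge3$.}

\begin{lemma}\label{lem:II}
$(\mathrm{II})_{i,j}$ holds whenever $i+j\le2m-3$.
\end{lemma}

\begin{proof}
Since $i+j+1\le 2m-2\le g+1$, the slope is at least $d-2(i+j+1)\ge6g-5-2(g+1)=4g-7$, and $4g-7>2g-2$ for $g\ge3$.
\end{proof}

For $p\le2m-3$ we have $d\ge2g+2m-2\ge2g+1+p$. A pair with $i+j=p$ has $i\le m-2$, or else $i\ge m-1$ and $j\le m-2$. So the vanishing in Theorem~\ref{thm:main} follows from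
\begin{itemize}
\item $(\mathrm I)_i$ for $i\le m-2$ (Proposition~\ref{prop:I}), and
\item $(\mathrm{III})_{i,j}$ for $i\ge m-1$, $1\le j\le m-2$, $i+j\le2m-3$ (Proposition~\ref{prop:III}).
\end{itemize}

\section{The trigonal case by hand}\label{sec:trigonal}

For $m=3$ the only pair in the second list is $(i,j)=(2,1)$, and the claim is that
\[
\textstyle W\otimes W\otimes\bigwedge^3V\to H^0(K^2\otimes A\otimes\bigwedge^2M_A),\qquad\eta\otimes h\otimes\nu\mapsto\eta\cdot h\cdot\iota\nu,
\]
is onto. We prove it here, because all steps of the general argument but one are visible.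

\emph{Which sections are visibly in the image?} Try $\nu=v\wedge\nu'$ with $v\in V$. Then $\iota_x\nu=v(x)\nu'-v\wedge\iota_x\nu'$, and we want the second term to cancel in a suitable sum. There are two ways to arrange this, one using $h$ and one using $\eta$. Let $b=\sum_\lambda h_\lambda\otimes b_\lambda\in H^0(K\otimes M_A)\subset W\otimes V$, so that $\sum_\lambda h_\lambda(x)b_\lambda(x)=0$. Let $w_1,w_2\in W$ and $f\in H^0(P)$, so that $fw_1,fw_2\in V$. Put
\[
\xi=\sum_\lambda\big(w_1\otimes h_\lambda\otimes v\wedge fw_2\wedge b_\lambda-w_2\otimes h_\lambda\otimes v\wedge fw_1\wedge b_\lambda\big).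
\]
At $x$, the first half of $\xi$ maps to
\[
\sum_\lambda w_1(x)h_\lambda(x)\big[v(x)\,fw_2\wedge b_\lambda-f(x)w_2(x)\,v\wedge b_\lambda+b_\lambda(x)\,v\wedge fw_2\big].
\]
The third terms sum to zero. The middle terms are symmetric in $w_1,w_2$ and cancel against the second half of $\xi$. What remains is
\[
v(x)\;f\cdot\big(w_1(x)w_2-w_2(x)w_1\big)\wedge b(x)=v(x)\;f\,\iota_x(w_1\wedge w_2)\wedge b(x).
\]
Let $\Psi:M_K\otimes M_A\otimes H^0(P)\to\bigwedge^2M_A$ be the map $\omega\otimes b\otimes f\mapsto f\omega\wedge b$. We have shown that the image contains $\Psi(\theta\otimes f)$ for every $\theta\in H^0(A\otimes(K\otimes M_K)\otimes(K\otimes M_A))$ of the form $v\cdot\iota\hat\omega\cdot b$ with $\hat\omega\in\bigwedge^2W$. It remains to see that (a) $\Psi$, twisted by $K^2\otimes A$, is onto on global sections, and (b) the products $v\cdot\iota\hat\omega\cdot b$ span. Both rest on one claim.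

\emph{Claim. For $\mathcal R_0=K^2\otimes A\otimes M$ with $M=M_A$ or $M_K$, the map $H^0(\mathcal R_0\otimes M_K)\otimes H^0(P)\to H^0(\mathcal R_0\otimes M_A)$ is onto.}

The idea is to trade the bundle $M_A$ for a line bundle on a larger space. On $C\times C\ni(x,z)$, with diagonal $\Delta$, the bundle $M_A$ is the direct image of $A_z(-\Delta)$. By Lemma~\ref{lem:indep}, $K(-x)$ has no base point, so evaluation at $z$ is a surjection $M_K\to K_z(-\Delta)$. (On a hyperelliptic curve this fails at the conjugate point of $x$.) Twisting it by $\mathcal R_0\otimes P_z$ and taking sections gives the map of the claim. By Lemma~\ref{lem:res} with $t=1$, $l=0$ and (C), it suffices to prove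
\[
\textstyle H^k\big(C\times C,\ \mathcal R\boxtimes(P\otimes K^{-k})\,(k\Delta)\big)=0\quad(k\ge1),\qquad\mathcal R=\mathcal R_0\otimes\bigwedge^{k+1}M_K,
\]
where $\mathcal R$ is $0$ or semistable of slope $\ge4g-4+d-2-2(g-1)>2g-2$. For $k\ge2$ project to $z$: the fibers carry $\mathcal R(kz)$, which passes the slope test, and (F) gives $H^k=0$ since the base is a curve. For $k=1$ use
\[
0\to\mathcal R\boxtimes(P\otimes K^{-1})\to\mathcal R\boxtimes(P\otimes K^{-1})(\Delta)\to\mathcal R\otimes P\otimes K^{-2}\to0,
\]
the last sheaf living on $\Delta\cong C$, where $\mathcal O(\Delta)|_\Delta=K^{-1}$. The left term has $H^1=0$ by the K\"unneth formula, because $\deg(P\otimes K^{-1})\ge2g-1$ by \eqref{eq:degrees}; the right term has slope $\ge\mu(\mathcal R)+1$. This proves the claim.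

Now (a) follows from the claim for $M=M_A$ and the splitting of $M_A\otimes M_A\to\bigwedge^2M_A$. For (b), the maps $V\otimes\bigwedge^2W\to H^0(A\otimes K\otimes M_K)$ and $H^0(A\otimes K\otimes M_K)\otimes\bigwedge^2W\to H^0(A\otimes K^2\otimes M_K\otimes M_K)$ are onto by \eqref{eq:wedge}, since $A\otimes\bigwedge^2M_K$ and $A\otimes K\otimes M_K\otimes\bigwedge^2M_K$ have slopes $d-4$ and $d+2g-8$, both $>2g-2$. With the claim for $M=M_K$, the sections $v\cdot\iota\hat\omega\cdot f\,\iota\omega'$ span, and $b=f\,\iota\omega'$ is a section of $K\otimes M_A$.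

In general, the one point $z$ becomes a divisor of degree $m-2$, the largest degree that Lemma~\ref{lem:indep} allows next to $x$. The step not visible here is the treatment of the factor $\bigwedge^{j-1}M_K$ of $F_j$, which is trivial for $j=1$.

\section{Symmetric products and the statement $(\mathrm I)$}\label{sec:sym}

To trade $\bigwedge^nM_A$ for a line bundle we need symmetric products. Let $C_n$ be the $n$-th symmetric product, the smooth variety parametrizing effective divisors of degree $n$, with universal divisor $\mathcal D_n\subset C_n\times C$, finite and flat of degree $n$ over $C_n$. Let $S$ be a smooth variety and $\mathcal B$ a line bundle on $S\times C$. Write $\pi:S\times C^n\to S\times C_n$ for the quotient by $\mathfrak S_n$, $p_u:S\times C^n\to S\times C$ for $(s,z)\mapsto(s,z_u)$, $\Delta_{vu}=\{z_v=z_u\}$, and $\mathcal B^{\boxtimes n}=\bigotimes_up_u^*\mathcal B$. On $S\times C_n$ define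
\begin{itemize}
\item $E_{\mathcal B}$, the direct image of $\mathcal B|_{S\times\mathcal D_n}$, of rank $n$, with fiber $H^0(\mathcal B_s|_D)$ at $(s,D)$;
\item $N_{\mathcal B}=\det E_{\mathcal B}$;
\item $\Sigma_{\mathcal B}$, the norm of $\mathcal B|_{S\times\mathcal D_n}$ along $S\times\mathcal D_n\to S\times C_n$. Locally on the base $\mathcal B|_{S\times\mathcal D_n}$ is trivial, and if $\gamma$ is a transition function, that of $\Sigma_{\mathcal B}$ is the determinant of multiplication by $\gamma$ on the direct image of $\mathcal O$. At a reduced divisor $D$ the fiber is $\bigotimes_{z\in D}\mathcal B_{s,z}$.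
\end{itemize}
When several symmetric products occur we name the divisor, as in $N_{\mathcal B}(D)$.

\begin{lemma}\label{lem:sym}
\begin{itemize}
\item[(a)] $\pi^*E_{\mathcal B}$ has a filtration with quotients $p_u^*\mathcal B(-\sum_{v<u}\Delta_{vu})$, $u=1,\dots,n$.
\item[(b)] $N_{\mathcal B\otimes\mathcal B'}=N_{\mathcal B}\otimes\Sigma_{\mathcal B'}$; over a reduced divisor this is the evident isomorphism $\det H^0(\mathcal B\otimes\mathcal B'|_D)=\det H^0(\mathcal B|_D)\otimes\bigotimes_{z\in D}\mathcal B'_z$. Moreover $\Sigma_{\mathcal B}(D'+D'')=\Sigma_{\mathcal B}(D')\otimes\Sigma_{\mathcal B}(D'')$ on $S\times C_c\times C_{n-c}$, and $\pi^*\Sigma_{\mathcal B}=\mathcal B^{\boxtimes n}$ equivariantly.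
\item[(c)] $\Sigma_{\mathcal B}$ and $N_{\mathcal B}$ are the invariant and the anti-invariant parts of $\pi_*\mathcal B^{\boxtimes n}$. Hence for a vector bundle $\mathcal H$ on $S\times C_n$, the groups $H^k(\mathcal H\otimes\Sigma_{\mathcal B})$ and $H^k(\mathcal H\otimes N_{\mathcal B})$ are direct summands of $H^k(S\times C^n,\pi^*\mathcal H\otimes\mathcal B^{\boxtimes n})$.
\item[(d)] Suppose $H^1(C,\mathcal B_s)=0$ for all $s\in S$, and let $\mathcal F$ be the direct image of $\mathcal B$ on $S$. Then the direct images of $\Sigma_{\mathcal B}$ and $N_{\mathcal B}$ on $S$ are $\operatorname{Sym}^n\mathcal F$ and $\bigwedge^n\mathcal F$. The first identification sends $f^n$ to $\prod_uf(z_u)$, the second is induced by the evaluation $\bigwedge^n\mathcal F\to\bigwedge^nE_{\mathcal B}=N_{\mathcal B}$.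
\end{itemize}
\end{lemma}

\begin{proof}
(a) The universal divisor pulls back to $\Gamma_1+\dots+\Gamma_n\subset S\times C^n\times C$, where $\Gamma_u=\{z=z_u\}\cong S\times C^n$. Filter by the sections vanishing on $\Gamma_1+\dots+\Gamma_{u-1}$; the $u$-th quotient is $\mathcal B(-\Gamma_1-\dots-\Gamma_{u-1})|_{\Gamma_u}$.

(b) Trivialize $\mathcal B'$ on the universal divisor, locally on the base. Then $E_{\mathcal B\otimes\mathcal B'}$ is glued from copies of $E_{\mathcal B}$ by multiplication by the transition functions $\gamma$ of $\mathcal B'$. Since $\mathcal B$ is locally trivial in the same sense, the determinant of $\gamma$ on $E_{\mathcal B}$ equals that on $E_{\mathcal O}$. This gives the first formula. Multiplication by $\gamma$ preserves the sequence $0\to\mathcal O(-D')|_{D''}\to\mathcal O_{D'+D''}\to\mathcal O_{D'}\to0$, so its determinant is multiplicative in the divisor. This gives the second formula and, applied to $\Gamma_1+\dots+\Gamma_n$, the third; equivariance is seen over reduced divisors.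

(c) By (b), $\pi_*\mathcal B^{\boxtimes n}=\Sigma_{\mathcal B}\otimes\pi_*\mathcal O$, and $(\pi_*\mathcal O)^{\mathfrak S_n}=\mathcal O$. For $N_{\mathcal B}$, restriction to the $\Gamma_u$ gives an equivariant map $\pi^*E_{\mathcal B}\to\bigoplus_up_u^*\mathcal B$. It is triangular for the filtration in (a), with the inclusions $p_u^*\mathcal B(-\sum_{v<u}\Delta_{vu})\subset p_u^*\mathcal B$ on the diagonal. Its determinant identifies $\pi^*N_{\mathcal B}$ with $\mathcal B^{\boxtimes n}(-\sum_{v<u}\Delta_{vu})$ inside $\det(\bigoplus_up_u^*\mathcal B)$, which is $\mathcal B^{\boxtimes n}$ with the permutation action twisted by the sign. Taking invariants, $N_{\mathcal B}$ consists of the anti-invariant sections of $\mathcal B^{\boxtimes n}$ vanishing on all diagonals. Every anti-invariant section does vanish there: the transposition $(v\,u)$ acts trivially on $\mathcal B^{\boxtimes n}|_{\Delta_{vu}}$, so the restriction equals its negative. Invariant and anti-invariant parts are direct summands in characteristic zero, and the last claim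 follows from the projection formula, $\pi$ being finite.

(d) By (K), $\mathcal B^{\boxtimes n}$ has direct image $\mathcal F^{\otimes n}$. Take invariant and anti-invariant parts. The tensor $f^{\otimes n}$ is the section $\prod_uf(z_u)$, and under the identification in (c) the evaluation sends $s_1\wedge\dots\wedge s_n$ to $\sum_\sigma\operatorname{sgn}(\sigma)\bigotimes_us_{\sigma(u)}(z_u)$, which is $n!$ times the antisymmetrization of $s_1\otimes\dots\otimes s_n$.
\end{proof}

The main case is $S=C\ni x$ and $\mathcal B=A(-x):=A_z(-\Delta_{xz})$. Since $d-1\ge2g-1$, part (d) applies with $\mathcal F=M_A$: \emph{the bundle $\bigwedge^nM_A$ is the direct image of the line bundle $N_{A(-x)}$ on $C\times C_n$.} The following argument is Rathmann's.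

\begin{proposition}\label{prop:I}
$(\mathrm I)_i$ holds for $0\le i\le m-2$.
\end{proposition}

\begin{proof}
Put $n=i+1\le m-1$. The map $\rho:C\times C_{n-1}\to C_n$, $(x,D')\mapsto x+D'$, is the universal divisor, so $E_K=\rho_*(K_x)$. The sequence $0\to H^0(A(-x)|_{D'})\to H^0(A|_{x+D'})\to A_x\to0$ gives $\rho^*N_A=A_x\otimes N_{A(-x)}$, the isomorphism being contraction with evaluation at $x$. By Lemma~\ref{lem:sym}(d),
\[
\textstyle H^0(C_n,E_K\otimes N_A)=H^0(C\times C_{n-1},K_x\otimes A_x\otimes N_{A(-x)})=H^0(C,K\otimes A\otimes\bigwedge^{i}M_A)=Z_i(K),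
\]
and $W\otimes\bigwedge^nV=W\otimes H^0(N_A)\to H^0(E_K\otimes N_A)$ is the map $h\otimes\nu\mapsto h\cdot\iota\nu$. By Lemma~\ref{lem:indep} there is an exact sequence of bundles $0\to M_n\to W\otimes\mathcal O\to E_K\to0$ on $C_n$, so it suffices to show $H^1(C_n,M_n\otimes N_A)=0$. Since $A=K\otimes P$, Lemma~\ref{lem:sym}(b) gives $M_n\otimes N_A=M_n\otimes\det E_K\otimes\Sigma_P$. By Lemma~\ref{lem:res} with $l=1$, (C) and Lemma~\ref{lem:sym}(c), it suffices to show
\[
H^{k+1}\big(C^n,\operatorname{Sym}^k(\pi^*E_K^\vee)\otimes P^{\boxtimes n}\big)=0\qquad(k\ge0).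
\]
By Lemma~\ref{lem:sym}(a), $\operatorname{Sym}^k(\pi^*E_K^\vee)$ is filtered with quotients $\bigotimes_uK_{z_u}^{-k_u}(k_u\sum_{v<u}\Delta_{vu})$, where $\sum_uk_u=k$. Fix such a piece, let $Q=\{u:k_u>0\}$, so $|Q|\le k$, and project to $C^Q$. A diagonal between two indices outside $Q$ has coefficient $0$. So on a fiber the bundle is an exterior product, over $v\notin Q$, of bundles $P(F_v)$ with $F_v=\sum_{u\in Q,\,u>v}k_uz_u\ge0$, and $H^1(P(F_v))=0$ by \eqref{eq:degrees}. By the K\"unneth formula the fibers have no higher cohomology, and (F) gives $H^{k+1}=0$ since $\dim C^Q\le k$.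
\end{proof}

The negative bundles $K^{-k_u}$ were harmless: they sit on the coordinates of the base, and there are few of those.

\section{A vanishing lemma}\label{sec:vanishing}

For $(\mathrm{III})$ we need a relative version of the last vanishing, with an extra coordinate $x$ carrying a semistable bundle. It is harder for two reasons. We need $H^k$ rather than $H^{k+1}$, so the base of the projection must have dimension $\le k-1$; when $|Q|=k$, one coordinate with a factor $K^{-1}$ has to stay in the fiber. And some coordinates carry $A(-x)$, which brings diagonals with negative coefficients.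

Let $c,e\ge0$, $t=c+e$, and $Y=C\times C_c\times C_e\ni(x,D_A,D_P)$. Let $E'=E_{K(-x)}(D_A+D_P)$, the bundle with fiber $H^0(K(-x)|_{D_A+D_P})$.

\begin{lemma}\label{lem:vanishing}
Let $\mathcal R$ be a semistable bundle on $C$ with $\mu(\mathcal R)-2c>2g-2$. Then
\[
H^k\big(Y,\ \mathcal R_x\otimes\operatorname{Sym}^kE'^\vee\otimes N_{A(-x)}(D_A)\otimes\Sigma_P(D_P)\big)=0\qquad(k\ge1).
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:sym}(c) first to $D_P$ and then to $D_A$. It suffices to work on $X=C_x\times C^t$, with coordinates $z_1,\dots,z_e$ of \emph{type $P$}, each carrying $P$, followed by $z_{e+1},\dots,z_t$ of \emph{type $A$}, each carrying $A(-\Delta_{xu})$, where $\Delta_{xu}=\{x=z_u\}$. By Lemma~\ref{lem:sym}(a), $E'$ is filtered on $X$ with quotients $K_{z_u}(-\Delta_{xu}-\sum_{v<u}\Delta_{vu})$. Put $\epsilon_u=0$ for type $P$ and $\epsilon_u=1$ for type $A$. It suffices to show $H^k(X,\cdot)=0$ for each piece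
\[
\mathcal R_x\otimes\bigotimes_u(B_u)_{z_u}\otimes\mathcal O\Big(\sum_u(k_u-\epsilon_u)\Delta_{xu}+\sum_{v<u}k_u\Delta_{vu}\Big),\qquad\sum_uk_u=k,
\]
where $B_u=P\otimes K^{-k_u}$ for type $P$ and $B_u=A\otimes K^{-k_u}$ for type $A$. Let $Q=\{u:k_u>0\}$ and let $\Phi$ be its complement; $1\le|Q|\le k$. No diagonal between two indices of $\Phi$ occurs, and $k_u-\epsilon_u\ge0$ on $Q$. A symbol $(+)$ denotes a twist by a fixed effective divisor.

\emph{Case 1: $|Q|\le k-1$.} Project to $C^Q$. By (F) it suffices that the fibers $C_x\times C^\Phi$ have no higher cohomology. On such a fiber, $C_x$ carries $\mathcal R(+)$, and $v\in\Phi$ carries $P(F_v)$ or $A(F_v)(-\Delta_{xv})$ with $F_v\ge0$ fixed. All degrees on the factors $v$ are $\ge2g-1$, so (K) applies to the projection to $C_x$, with direct image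
\[
\mathcal R(+)\otimes\bigotimes_{v\in\Phi\text{ type }P}H^0(P(F_v))\otimes\bigotimes_{v\in\Phi\text{ type }A}M_{A(F_v)} .
\]
This is semistable of slope $\ge\mu(\mathcal R)-2c>2g-2$, so its $H^1$ vanishes.

\emph{Case 2: $|Q|=k$}, so $k_u=1$ for all $u\in Q$. Choose any $r\in Q$, write $z=z_r$, and project to $C^{Q\setminus r}$, of dimension $k-1$. By (F) it suffices that the fibers $C_x\times C_z\times C^\Phi$ have no higher cohomology. On such a fiber the bundle is $\mathcal R(+)_x\otimes B_r(+)_z\otimes\mathcal O((1-\epsilon_r)\Delta_{xz})$ tensored with one factor for each $v\in\Phi$, which is $P(F_v)$ or $A(F_v)(-\Delta_{xv})$ as before, twisted by $\mathcal O(\Delta_{vz})$ exactly when $v<r$. By (K), pushing forward to $C_x\times C_z$ replaces the factor $v$ by its direct image $\mathcal V_v$: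
\begin{itemize}
\item for $v>r$: $\mathcal V_v=H^0(P(F_v))\otimes\mathcal O$ (type $P$) or $(M_{A(F_v)})_x$ (type $A$);
\item for $v<r$ of type $P$: $0\to H^0(P(F_v))\otimes\mathcal O\to\mathcal V_v\to(P(F_v)\otimes K^{-1})_z\to0$;
\item for $v<r$ of type $A$: $0\to(M_{A(F_v)})_x\to\mathcal V_v\to(A(F_v)\otimes K^{-1})_z(-\Delta_{xz})\to0$.
\end{itemize}
The two sequences are the direct images of $0\to\mathcal G\to\mathcal G(\Delta_{vz})\to\mathcal G(\Delta_{vz})|_{\Delta_{vz}}\to0$ for $\mathcal G=P(F_v)$ and $\mathcal G=A(F_v)(-\Delta_{xv})$, which have no $R^1$. The tensor product of the $\mathcal V_v$ is filtered, with pieces obtained by choosing the sub or the quotient for each $v<r$. Let $y$ be the number of indices of type $A$ for which the quotient is chosen. We must show that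
\[
\mathcal R''\boxtimes\mathcal L\,\big((1-\epsilon_r-y)\Delta\big)\quad\text{on }C_x\times C_z
\]
has no higher cohomology. Here $\mathcal R''$ is $\mathcal R(+)$ tensored with vector spaces and at most $c-y$ bundles $M_{A(F_v)}$, hence semistable with
\[
\mu(\mathcal R'')-2y\ge\mu(\mathcal R)-2c>2g-2;
\]
and $\mathcal L$ is the product of $B_r(+)$ and the chosen bundles $P(F_v)\otimes K^{-1}$, $A(F_v)\otimes K^{-1}$. By \eqref{eq:degrees}, every factor of $\mathcal L$ has degree $\ge2g-1$, and the factors involving $A\otimes K^{-1}=P$ have degree $\ge4g-3\ge2g+2$, as $g\ge3$.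

If $r$ has type $P$, all $v<r$ have type $P$ by our ordering, so $y=0$ and the coefficient of $\Delta$ is $1$. In
\[
0\to\mathcal R''\boxtimes\mathcal L\to\mathcal R''\boxtimes\mathcal L\,(\Delta)\to\mathcal R''\otimes\mathcal L\otimes K^{-1}\to0
\]
the left term has no higher cohomology by the K\"unneth formula, since $H^1(\mathcal R'')=H^1(\mathcal L)=0$, and the right term, on $\Delta\cong C$, has slope $\mu(\mathcal R'')+\deg\mathcal L-(2g-2)>2g-2$.

If $r$ has type $A$, the coefficient of $\Delta$ is $-y$. For $y=0$ use the K\"unneth formula. For $y\ge1$, group the factors as $\mathcal L=\mathcal L_1\otimes\dots\otimes\mathcal L_y$ with all $\deg\mathcal L_\lambda\ge2g+2$. Since $\deg\mathcal L-y\ge2g-1$, the sheaf $\mathcal L_z(-y\Delta)$ has no $R^1$ on $C_x$, and its direct image $\mathcal F$ is a bundle with fibers $H^0(\mathcal L(-yx))$. This bundle need not be a kernel bundle, but multiplication of sections gives a map $\bigotimes_\lambda M_{\mathcal L_\lambda}\to\mathcal F$, whose fiber $\bigotimes_\lambda H^0(\mathcal L_\lambda(-x))\to H^0(\mathcal L(-yx))$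 is onto by Mumford's theorem, applied $y-1$ times. So $\mathcal R''\otimes\mathcal F$ is a quotient of a semistable bundle of slope $\ge\mu(\mathcal R'')-2y>2g-2$, and its $H^1$ vanishes.
\end{proof}

\section{The mixed surjectivity $(\mathrm{III})$}\label{sec:mixed}

\begin{proposition}\label{prop:III}
$(\mathrm{III})_{i,j}$ holds for $i\ge m-1$, $1\le j\le m-2$, $i+j\le2m-3$.
\end{proposition}

Fix such $i,j$; recall $Z_i(F_j)=H^0(K^2\otimes A\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^iM_A)$. As in Section~\ref{sec:trigonal}, we first find sections that are visibly in the image, and then show that they span.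

For $f\in H^0(P)$, multiplication by $f$ maps $W$ to $V$ and $M_K$ to $M_A$. Let $f_*(w_1\wedge\dots\wedge w_e)=fw_1\wedge\dots\wedge fw_e$; then $\iota_xf_*=f(x)f_*\iota_x$. The map $f\mapsto f_*$ is homogeneous of degree $e$, so it extends to a linear map on $\operatorname{Sym}^eH^0(P)$, which is spanned by the powers $f^e$; explicitly, $f_1\cdots f_e$ acts by $\frac1{e!}\sum_\sigma f_{\sigma(1)}w_1\wedge\dots\wedge f_{\sigma(e)}w_e$. For $e\ge1$, $n\ge0$ define on $C$
\begin{gather*}
\textstyle\Psi_{e,n}:\bigwedge^{j-1+e}M_K\otimes\bigwedge^nM_A\otimes\operatorname{Sym}^eH^0(P)\to\bigwedge^{j-1}M_K\otimes\bigwedge^{e+n}M_A,\\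
\textstyle\omega\otimes b\otimes f^e\mapsto\sum\omega_{(1)}\otimes f_*\omega_{(2)}\wedge b,\qquad\omega_{(1)}\in\bigwedge^{j-1},\ \omega_{(2)}\in\bigwedge^e .
\end{gather*}

\begin{lemma}\label{lem:visible}
Let $e\ge1$, $q\ge0$, $e+q=i$. For $v\in V$, $\hat\omega\in\bigwedge^{j+e}W$, $b\in H^0(K\otimes\bigwedge^qM_A)$ and $f\in H^0(P)$, the section $\Psi_{e,q}(v\cdot\iota\hat\omega\cdot b\otimes f^e)$ of $Z_i(F_j)$ lies in the image of the map in $(\mathrm{III})_{i,j}$.
\end{lemma}

\begin{proof}
Write $b=\sum_\lambda h_\lambda\otimes b_\lambda\in W\otimes\bigwedge^qV$ and $\delta\hat\omega=\sum\hat\omega_{(1)}\otimes\hat\omega_{(2)}\in\bigwedge^jW\otimes\bigwedge^eW$, and put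
\[
\textstyle\xi=\sum\hat\omega_{(1)}\otimes h_\lambda\otimes\big(v\wedge f_*\hat\omega_{(2)}\wedge b_\lambda\big)\in\bigwedge^jW\otimes W\otimes\bigwedge^{i+1}V .
\]
Its image at $x$ is $\sum\iota_x\hat\omega_{(1)}\cdot h_\lambda(x)\cdot\iota_x(v\wedge f_*\hat\omega_{(2)}\wedge b_\lambda)$. Expand the last contraction by the Leibniz rule. The term with $\iota_xb_\lambda$ vanishes, because $b(x)=\sum_\lambda h_\lambda(x)b_\lambda$ lies in $K_x\otimes\bigwedge^qH^0(A(-x))$. The term with $\iota_xf_*\hat\omega_{(2)}=f(x)f_*\iota_x\hat\omega_{(2)}$ vanishes, because $\sum\iota_x\hat\omega_{(1)}\otimes\iota_x\hat\omega_{(2)}=0$ by \eqref{eq:delta}. The remaining term is $v(x)\sum\iota_x\hat\omega_{(1)}\otimes f_*\hat\omega_{(2)}\wedge b(x)$, and $\sum\iota_x\hat\omega_{(1)}\otimes\hat\omega_{(2)}=\delta(\iota_x\hat\omega)$ by \eqref{eq:delta}. This is the value of $\Psi_{e,q}(v\cdot\iota\hat\omega\cdot b\otimes f^e)$ at $x$.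
\end{proof}

The lemma explains the shape of $\Psi_{e,q}$: of the $i$ factors in $\bigwedge^iM_A$, some $q$ are absorbed by the middle factor $W$, and the other $e$ must come, together with $\bigwedge^{j-1}M_K$, from a single form $\hat\omega$. The first mechanism yields enough sections as long as $q\le m-2$.

\begin{lemma}\label{lem:products}
Let $e\ge 1$, $1\le q\le m-2$, $e+q=i$, and $\mathcal U=K\otimes\bigwedge^{j+e-1}M_K$. Then the map
\[
\textstyle V\otimes\bigwedge^{j+e}W\otimes H^0(K\otimes\bigwedge^qM_A)\to H^0(A\otimes\mathcal U\otimes K\otimes\bigwedge^qM_A),\qquad v\otimes\hat\omega\otimes b\mapsto v\cdot\iota\hat\omega\cdot b,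
\]
is onto.
\end{lemma}

\begin{proof}
We may assume $\mathcal U\ne0$, so $j+e-1\le g-1$. We establish three surjections.

(1) $V\otimes\bigwedge^{j+e}W\to H^0(A\otimes\mathcal U)$. By \eqref{eq:wedge} the obstruction is $H^1(A\otimes\bigwedge^{j+e}M_K)$, and this bundle is $0$ or has slope $\ge d-2(g-1)\ge4g-3>2g-2$.

(2) $H^0(A\otimes\mathcal U)\otimes\bigwedge^{q+1}W\to H^0(A\otimes\mathcal U\otimes K\otimes\bigwedge^qM_K)$. The obstruction is $H^1(A\otimes\mathcal U\otimes\bigwedge^{q+1}M_K)$, and the slope is $d+2g-2-2(j+e-1)-2(q+1)=d+2g-2-2(i+j)\ge d-2>2g-2$, as $i+j\le2m-3\le g$.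

(3) With $\widehat{\mathcal R}=A\otimes\mathcal U\otimes K$: $H^0(\widehat{\mathcal R}\otimes\bigwedge^qM_K)\otimes\operatorname{Sym}^qH^0(P)\to H^0(\widehat{\mathcal R}\otimes\bigwedge^qM_A)$, $\omega\otimes f^q\mapsto f_*\omega$. On $C\times C_q$ let $E'=E_{K(-x)}$. By Lemma~\ref{lem:indep}, $M_K\to E'$ is onto, as $q\le m-2$. By Lemma~\ref{lem:sym}(b), $\det E'\otimes\Sigma_P=N_{A(-x)}$. By Lemma~\ref{lem:sym}(d), the source and target of (3) are the spaces of sections of $\widehat{\mathcal R}\otimes\bigwedge^qM_K\otimes\Sigma_P$ and $\widehat{\mathcal R}\otimes N_{A(-x)}$, and (3) is induced by $\bigwedge^qM_K\to\det E'$: at a reduced divisor $D$ both send $\omega\otimes f^q$ to $\omega|_D\cdot\prod_{z\in D}f(z)$. By Lemma~\ref{lem:res} with $l=0$ and (C), the map is onto once Lemma~\ref{lem:vanishing} applies with $c=0$, $t=q$ and $\mathcal R=\widehat{\mathcal R}\otimes\bigwedge^{q+k}M_K$. If $\mathcal R\ne0$, its slope is $\ge d+4g-4-4(g-1)=d>2g-2$.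

So the sections $v\cdot\iota\hat\omega\cdot f_*\iota\omega'$ with $\omega'\in\bigwedge^{q+1}W$ span the target, and $b=f_*\iota\omega'$ is a section of $K\otimes\bigwedge^qM_A$.
\end{proof}

It remains to show that the maps $\Psi_{e,q}$ with $q\le m-2$ generate $Z_i(F_j)$. Passing to $C\times C_i$ is of no use, since $M_K\to E_{K(-x)}$ is not onto for $i\ge m-1$. So we move only $t=m-2$ of the $i$ factors to a symmetric product and keep the other $s$ as coefficients on $C$. Put
\[
\textstyle t=m-2,\qquad s=i-t,\qquad\mathcal R_0=K^2\otimes A\otimes\bigwedge^sM_A,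
\]
so that $1\le s\le m-1-j$, and for $0\le c\le j-1$ put
\[
l=j-1-c,\qquad e=t-c\ge1,\qquad q=c+s .
\]
Then $e+q=i$, $t+l=j-1+e$, and
\begin{equation}\label{eq:q}
1\le q\le(j-1)+(m-1-j)=m-2 .
\end{equation}
Since the largest $q$ is $i+j-m+1$, inequality \eqref{eq:q} is exactly the condition $i+j\le2m-3$.

\begin{lemma}\label{lem:generation}
$H^0(C,\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^tM_A)=\sum_{c=0}^{j-1}\operatorname{im}H^0(\mathcal R_0\otimes\Psi_{t-c,c})$.
\end{lemma}

\begin{proof}
Let $X_0=C\times C_t\ni(x,D)$, $E'=E_{K(-x)}$, $N'=N_{A(-x)}$. By Lemma~\ref{lem:sym}(d), evaluation $\bigwedge^tM_A\to N'$ identifies the left side with $H^0(X_0,\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes N')$. By Lemma~\ref{lem:indep} there is an exact sequence of bundles $0\to\mathcal M\to M_K\to E'\to0$ on $X_0$, where $\mathcal M$ has fibers $H^0(K(-x-D))$.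

Lemma~\ref{lem:res} resolves sheaves of the form $\bigwedge^l\mathcal M\otimes\det E'$, not $\bigwedge^{j-1}M_K\otimes\det E'$. So we filter $\bigwedge^{j-1}M_K$ on $X_0$ by the subbundles $\mathrm{Fil}_c=\operatorname{im}(\bigwedge^{j-1-c}\mathcal M\otimes\bigwedge^cM_K)$. Then $\mathrm{Fil}_{j-1}$ is everything, $\mathrm{Fil}_{-1}=0$, and $\mathrm{Fil}_c/\mathrm{Fil}_{c-1}=\bigwedge^l\mathcal M\otimes\bigwedge^cE'$. The factor $\bigwedge^cE'$ is turned into a line bundle by choosing $c$ of the $t$ points.

\emph{Symbols.} Let $Y=C\times C_c\times C_e$ as in Section~\ref{sec:vanishing}, let $\tau:Y\to X_0$ be the finite map $(x,D_A,D_P)\mapsto(x,D_A+D_P)$, and let $E'_A=E_{K(-x)}(D_A)$ on $Y$. Restriction to $D_A$ gives $\tau^*\bigwedge^cE'\to\det E'_A$, hence $\bigwedge^cE'\to\tau_*\det E'_A$. Over a reduced $D$ this is the isomorphism $\bigwedge^c\big(\bigoplus_{z\in D}K(-x)|_z\big)=\bigoplus_{|D_A|=c}\det(K(-x)|_{D_A})$, so it is injective, $\bigwedge^cE'$ being locally free. Thus a section of $\mathcal R_0\otimes\mathrm{Fil}_c\otimes N'$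 has a \emph{symbol} in
\begin{equation}\label{eq:symbol}
\textstyle H^0(Y,\mathcal R_0\otimes\bigwedge^l\mathcal M\otimes\det E'_A\otimes\tau^*N')=H^0\big(Y,\mathcal R_0\otimes\bigwedge^l\mathcal M\otimes\det E'\otimes N_{A(-x)}(D_A)\otimes\Sigma_P(D_P)\big),
\end{equation}
and lies in $\mathrm{Fil}_{c-1}$ if its symbol is $0$. The equality uses $\tau^*N'=\det E'\otimes\Sigma_P(D_A)\otimes\Sigma_P(D_P)$ and $\det E'_A\otimes\Sigma_P(D_A)=N_{A(-x)}(D_A)$, from Lemma~\ref{lem:sym}(b).

\emph{Generation of symbols.} By Lemma~\ref{lem:res}, the surjection $\bigwedge^{t+l}M_K\to\bigwedge^l\mathcal M\otimes\det E'$ on $Y$ is resolved by the bundles $\bigwedge^{t+l+k}M_K\otimes\operatorname{Sym}^kE'^\vee$. Apply Lemma~\ref{lem:vanishing} to $\mathcal R=\mathcal R_0\otimes\bigwedge^{t+l+k}M_K$. If $\mathcal R\neq0$, then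
\[
\mu(\mathcal R)-2c\ge(4g-4)+d-2s-2(g-1)-2c=2g-2+d-2q>2g-2,
\]
since $d>2m-4\ge2q$. By (C) and Lemma~\ref{lem:sym}(d), we obtain a surjection $\Theta_c$ from
\[
\textstyle H^0(C,\mathcal R_0\otimes\bigwedge^{t+l}M_K\otimes\bigwedge^cM_A)\otimes\operatorname{Sym}^eH^0(P)=H^0\big(Y,\mathcal R_0\otimes\bigwedge^{t+l}M_K\otimes N_{A(-x)}(D_A)\otimes\Sigma_P(D_P)\big)
\]
onto the space \eqref{eq:symbol}. The source of $\Theta_c$ is the source of $H^0(\mathcal R_0\otimes\Psi_{e,c})$, as $t+l=j-1+e$.

\emph{Lifting.} We claim that $\Psi_{e,c}$, followed by $\bigwedge^tM_A\to N'$, takes values in $\mathrm{Fil}_c\otimes N'$, and that its symbol is $(-1)^{ce}\Theta_c$. Both claims are equalities of maps into locally free sheaves, so we may check them at a point $(x,D)$ with $D$ reduced. Choose $w_z\in H^0(K(-x))$, $z\in D$, restricting to a generator $\bar w_z$ of $K(-x)|_z$ and to $0$ at the other points of $D$. Then $H^0(K(-x))=\mathcal M\oplus\bigoplus_zkw_z$. For $I\subset D$ let $w_I$, $\bar w_I$ be the wedge products in a fixed order. The exterior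 algebra is spanned by elements $\mu\wedge w_I$ with $\mu\in\bigwedge\mathcal M$; those with $|I|\le c$ span $\mathrm{Fil}_c$; and the component at $D_A$ of the symbol of $\mu\wedge w_I\in\mathrm{Fil}_c$ is $\mu\otimes\bar w_{D_A}$ if $I=D_A$ and $0$ otherwise.

For $B=K$ or $A$, $\zeta\in\bigwedge^nH^0(B(-x))$ and $|I|=n$, let $\zeta(I)\in\det(B(-x)|_I)$ be the $I$-component of the restriction of $\zeta$ to $D$, and let $f(I)=\prod_{z\in I}f(z)$. Expanding a product of restrictions in the top exterior power gives $(\zeta\wedge b)(D)=\sum\zeta(D_P)\wedge b(D_A)$, the sum over decompositions $D=D_A\sqcup D_P$ with $|D_A|=c$. Hence the value of $\Psi_{e,c}(\omega\otimes b\otimes f^e)$ in $\bigwedge^{j-1}H^0(K(-x))\otimes\det(A(-x)|_D)$ is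
\begin{equation}\label{eq:value}
\sum_{D=D_A\sqcup D_P}\ \sum\omega_{(1)}\otimes f(D_P)\,\omega_{(2)}(D_P)\wedge b(D_A).
\end{equation}
Let $\omega=\mu\wedge w_I$ with $\mu$ decomposable. In $\delta\omega$ only a term with second factor $w_{D_P}$ survives evaluation at $D_P$, so $\sum\omega_{(1)}\otimes\omega_{(2)}(D_P)$ is $\pm\mu\wedge w_{I\setminus D_P}\otimes\bar w_{D_P}$ if $D_P\subset I$, and $0$ otherwise. As $I\setminus D_P\subset D_A$ has at most $c$ elements, \eqref{eq:value} lies in $\mathrm{Fil}_c$. This is the first claim.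

Fix $D_A$ and $D_P=D\setminus D_A$. A contribution to the $D_A$-component of the symbol from the summand $(D'_A,D'_P)$ of \eqref{eq:value} needs $I\setminus D'_P=D_A$; since $I\setminus D'_P\subset D'_A$, this forces $D'_A=D_A$ and $I=D$. Write $\omega=\mu_0\wedge w_{D_A}\wedge w_{D_P}+(\text{terms with }I\ne D)$ with $\mu_0\in\bigwedge^l\mathcal M$, and $b(D_A)=\bar w_{D_A}\theta$ with $\theta\in\bigotimes_{z\in D_A}P_z$. The component is
\[
\mu_0\otimes\bar w_{D_A}\otimes(\bar w_{D_P}\wedge\bar w_{D_A})\,f(D_P)\,\theta\ \in\ \textstyle\bigwedge^l\mathcal M\otimes\det E'_A\otimes\tau^*N',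
\]
and the identification in \eqref{eq:symbol} sends it to
\[
\mu_0\otimes(\bar w_{D_P}\wedge\bar w_{D_A})\otimes\bar w_{D_A}\theta\otimes f(D_P)=(-1)^{ce}\,\mu_0\otimes(\bar w_{D_A}\wedge\bar w_{D_P})\otimes b(D_A)\otimes f(D_P).
\]
The last map of Lemma~\ref{lem:res} sends $\omega$ to $\mu_0\otimes(\bar w_{D_A}\wedge\bar w_{D_P})$, so the right side is $(-1)^{ce}\Theta_c(\omega\otimes b\otimes f^e)$ at $(x,D_A,D_P)$. This is the second claim.

\emph{Descent.} Let $\sigma$ be a section of $\mathcal R_0\otimes\mathrm{Fil}_c\otimes N'$. Its symbol is $\Theta_c(\vartheta)$ for some $\vartheta$, and $\sigma-(-1)^{ce}\Psi_{e,c}(\vartheta)$ has symbol $0$, so it lies in $\mathrm{Fil}_{c-1}$. Descend from $c=j-1$ to $c=0$.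
\end{proof}

The proof shows why all $c$ are needed in this approach: on $X_0$ the map $\Psi_{t,0}$ alone takes values in $\mathrm{Fil}_0=\bigwedge^{j-1}\mathcal M$. The first pair with $j\geq 2$ is $(i,j)=(3,2)$, for $m=4$.

\begin{proof}[Proof of Proposition~\ref{prop:III}]
The wedge product $\bigwedge^tM_A\otimes\bigwedge^sM_A\to\bigwedge^iM_A$ is a split surjection, so $H^0(\mathcal R_0\otimes\bigwedge^{j-1}M_K\otimes\bigwedge^tM_A)\to Z_i(F_j)$ is onto. Its composite with $\mathcal R_0\otimes\Psi_{e,c}$ sends $\omega\otimes b\otimes f^e\otimes b'$ to $\Psi_{e,q}(\omega\otimes b\wedge b'\otimes f^e)$, for $b\in\bigwedge^cM_A$ and $b'\in\bigwedge^sM_A$. By Lemma~\ref{lem:generation},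
\[
\textstyle Z_i(F_j)=\sum_{c=0}^{j-1}\Psi_{e,q}\Big(H^0\big(K^2\otimes A\otimes\bigwedge^{j-1+e}M_K\otimes\bigwedge^qM_A\big)\otimes\operatorname{Sym}^eH^0(P)\Big),\qquad e=t-c,\ q=c+s .
\]
By \eqref{eq:q} and Lemma~\ref{lem:products}, the $c$-th summand is spanned by the sections $\Psi_{e,q}(v\cdot\iota\hat\omega\cdot b\otimes f^e)$, and these lie in the image by Lemma~\ref{lem:visible}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $m=2$ the vanishing is Proposition~\ref{prop:m2}. For $m\ge3$ and $p\le2m-3$ it follows from Proposition~\ref{prop:reduction}, using Proposition~\ref{prop:I} for the pairs with $i\le m-2$, and Lemma~\ref{lem:II} and Proposition~\ref{prop:III} for those with $i\ge m-1$. Thus $\mathrm{RCliff}(\widetilde C)\ge2m-2$, and \eqref{eq:known} gives equality throughout.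
\end{proof}

\section{Other ribbons and double covers}\label{sec:compl}

The canonical rings of the curves in Theorem~\ref{thm:compl} are filtered, with associated graded ring $R^0=R_A\oplus\mathfrak n$. We use the following fact: \emph{if a complex has a finite filtration by subcomplexes and the associated graded complex is exact at a term, then so is the complex.} Indeed, the leading part of a cycle is a cycle of the graded complex, hence a boundary there; subtracting the differential of a lift moves the cycle one step down the filtration, and the process ends.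

\begin{lemma}\label{lem:transfer}
Assume only $d\ge2g-1$. Let $Z$ be a ribbon on $C$ with conormal bundle $L$, or a smooth double cover $\phi:Z\to C$ with $\phi_*\mathcal O_Z=\mathcal O_C\oplus L$. If $K_{p,2}(\widetilde C,K_{\widetilde C})=0$, then $K_{p,2}(Z,\omega_Z)=0$.
\end{lemma}

\begin{proof}
\emph{Ribbons.} Let $Z=\widetilde Y$. Since $C$ is smooth, $\mathcal O_{\widetilde Y}\to\mathcal O_C$ splits over affine open sets, so $\widetilde Y$ is locally $U\times\operatorname{Spec}k[\varepsilon]/(\varepsilon^2)$ and $\omega=\omega_{\widetilde Y}$ is a line bundle. By duality for the closed embedding, $K=\mathcal Hom(\mathcal O_C,\omega)$ is the subsheaf of $\omega$ killed by $\varepsilon$, which is $\varepsilon\omega=L\otimes\omega|_C$. So $\omega|_C=A$, and there are exact sequences $0\to L\otimes A^q\to\omega^q\to A^q\to0$. The map $H^0(\omega^q)\to H^0(A^q)$ is onto. For $q=0$ constants lift, and for $q\ge2$ we have $H^1(A^{q-1}\otimes K)=0$. For $q=1$ we count: since constants lift, $0\to H^1(L)\to H^1(\mathcal O_{\widetilde Y})\to H^1(\mathcal O_C)\to0$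 is exact, so $h^0(\omega)=h^1(L)+g=h^0(A)+g$, while the kernel $H^0(K)$ has dimension $g$. Hence the canonical ring $R$ of $\widetilde Y$ contains the ideal $\mathfrak n=\bigoplus_qH^0(L\otimes A^q)$, with $\mathfrak n^2=0$, $R/\mathfrak n=R_A$, and $R_A$ acting on $\mathfrak n$ by multiplication on $C$. Filter $\bigwedge^pR_1\otimes R_q$ by the subspaces spanned by monomials with at least $n$ factors in $\mathfrak n$. The differential preserves this filtration: multiplying two factors of which one is in $\mathfrak n$ gives a factor in $\mathfrak n$, and two such factors multiply to $0$. The graded complex is the Koszul complex of $R^0$.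

\emph{Double covers.} The trace splits $\phi_*\mathcal O_Z=\mathcal O_C\oplus L'$ with $L'$ the trace-free part; comparing determinants, $L'\cong L$, and $u^2=-\mathrm{Nm}(u)$ for trace-free $u$ shows $L'L'\subset\mathcal O_C$. So $Z=X_\sigma$ for some $\sigma$, and by \eqref{eq:canonical} the canonical ring is $R_A\oplus\mathfrak n$ as a graded vector space, with the products $R_AR_A$ and $R_A\mathfrak n$ as in $R^0$ and $\mathfrak n\mathfrak n\subset R_A$. Filter $\bigwedge^pR_1\otimes R_q$ by the subspaces spanned by monomials with at most $n$ factors in $\mathfrak n$. The new part of the differential lowers the number of such factors by $2$, so the graded complex is again the Koszul complex of $R^0$.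
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
Part (a) and the vanishing in (b) follow from Theorem~\ref{thm:main} and Lemma~\ref{lem:transfer}. Part (c) follows from Proposition~\ref{prop:m2} and Lemma~\ref{lem:transfer}, since $p_a\ge2g+3$ means $d\ge2g+2$.

It remains to finish (b). The curve $X$ is connected since $h^0(L)=0$, and has genus $p_a$. Let $B$ be a line bundle on $C$ of degree $m$ with $h^0(B)\ge2$. Then $\deg\phi^*B=2m$, $h^0(\phi^*B)\ge2$, and $h^1(\phi^*B)=h^0(\phi^*B)-2m+p_a-1\ge2g\ge2$ because $p_a\ge2g+2m-1$. So $c:=\mathrm{Cliff}(X)\le2m-2$.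

By the Green--Lazarsfeld non-vanishing theorem (appendix to \cite{Green}), $K_{p_a-2-c,1}(X,K_X)\ne0$. Next, $K_{c,2}(X,K_X)$ is dual to this group. Indeed, let $H=H^0(K_X)$ and $M=M_{K_X}$, of rank $p_a-1$ and determinant $K_X^{-1}$. By \eqref{eq:wedge} and \eqref{eq:cycles} on $X$, $K_{c,2}$ is the kernel of $H^1(\bigwedge^{c+1}M\otimes K_X)\to\bigwedge^{c+1}H\otimes H^1(K_X)$. By Serre duality its dual is the cokernel of $\bigwedge^{c+1}H^\vee\to H^0(\bigwedge^{c+1}M^\vee)$. Under $\bigwedge^{c+1}H^\vee\cong\bigwedge^{p_a-1-c}H$ and $\bigwedge^{c+1}M^\vee\cong\bigwedge^{p_a-2-c}M\otimes K_X$ this map is $\iota$, whose cokernel is $K_{p_a-2-c,1}$. Hence $K_{c,2}(X,K_X)\ne0$. The vanishing for $p\le 2m-3$ forces $c\ge2m-2$, so $c=2m-2$, and the least $p$ with $K_{p,2}(X,K_X)\neq0$ is $\mathrm{Cliff}(X)$.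
\end{proof}

\begin{remark}
The equality $\mathrm{RCliff}(\widetilde C)=2m-2$ can also be read off from Theorem~\ref{thm:compl}(b), whose proof does not use \eqref{eq:known}. Under \eqref{eq:hyp}, $\deg P\ge\max(2m,4g-3)$, so $\deg L^{-2}\ge2g+1$ and $L^{-2}$ is very ample. A general section $\sigma$ has simple zeros, and $X_\sigma$ is smooth. If $K_{2m-2,2}(\widetilde C,K_{\widetilde C})$ vanished, Lemma~\ref{lem:transfer} would give $K_{2m-2,2}(X_\sigma,K_{X_\sigma})=0$, contrary to (b).
\end{remark}

\begin{thebibliography}{9}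

\bibitem{DM} Anand Deopurkar and Jayan Mukherjee, \emph{Syzygies of canonical ribbons on higher genus curves}, arXiv:2412.05500 (2024).

\bibitem{EL} Ein and Lazarsfeld, \emph{Stability and restrictions of Picard bundles}.

\bibitem{Green} Green, \emph{Koszul cohomology and the geometry of projective varieties}, 1984.

\bibitem{Mumford} Mumford, \emph{Varieties defined by quadratic equations}.

\bibitem{PR} Paranjape and Ramanan, \emph{On the canonical ring of a curve}.

\end{thebibliography}
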